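# Strong odd edge colorings of 3-uniform hypergraphs

## Six colors for a doubled triangle, eight for a doubled $K_4$

Take a triangle and draw each of its three edges twice. We want to color the six edges so that every vertex sees every color either never or an odd number of times. How many colors are needed?

Look at one color, and let $n_1,n_2,n_3\in\{0,1,2\}$ be the number of copies of the three edges that carry it. Any two edges of the triangle share a vertex, and that vertex lies on no copy of the third edge. Suppose $n_1>0$. At the common vertex of edges $1$ and $2$ the color is seen $n_1+n_2>0$ times, so $n_1+n_2$ is odd, and likewise $n_1+n_3$ is odd. Hence $n_2\equiv n_3 \pmod 2$. At the common vertex of edges $2$ and $3$ the color is seen $n_2+n_3$ times, an even number, so $n_2=n_3=0$. Now $n_1$ itself must be odd, so $n_1=1$. Every color appears on a single edge, and all six edges need different colors.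

We play the same game with triples. Let $V=E(K_4)$, a set of six points $ij$ with $1\le i<j\le 4$. For each $i$ let $t_i\subseteq V$ be the three edges of $K_4$ at the vertex $i$, and take each triple $t_i$ twice. The point $ij$ lies in $t_i$ and $t_j$ only. Let $m_i$ be the number of copies of $t_i$ with a given color, and suppose $m_i>0$. At the point $ij$ the number $m_i+m_j$ is positive, hence odd, so $m_j\equiv m_i+1$ for all $j\ne i$. For distinct $j,k\ne i$ the number $m_j+m_k$, seen at the point $jk$, is then even, hence $0$. So $m_j=0$ for all $j\neq i$, and $m_i$ is odd, so $m_i=1$. Again every color is used once, and all $8$ triples need different colors.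

So triples can force more colors than a doubled triangle. Can they force arbitrarily many?

**Definition (strong odd edge coloring).** A $3$-uniform hypergraph $H=(V,E)$ has a finite vertex set $V$ and a finite multiset $E$ of $3$-element subsets of $V$; repeated hyperedges are allowed. A *strong odd edge coloring* of $H$ with $c$ colors is a map $\psi:E\to[c]$, coloring each copy separately, such that for every vertex $v$ and color $i$ the number of hyperedges $e\ni v$ with $\psi(e)=i$ is zero or odd. The coloring need not be proper.

For graphs the analogous question has a known answer, which we use as a black box:

**Fact (G).** Every finite loopless multigraph has a strong odd edge coloring with $6$ colors.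

By the doubled triangle, $6$ cannot be lowered. The question for triples is posed in Goetze, Klute, Knauer, Parada, Peña, Ueckerdt, "Strong odd coloring in minor-closed classes", arXiv:2505.02736 (2025). These notes prove:

**Theorem 1.** There is an absolute constant $c$ such that every finite $3$-uniform hypergraph (repeated hyperedges allowed) has a strong odd edge coloring with $c$ colors.

Let $c_3$ be the least constant valid in Theorem 1. The computation with $K_4$ shows:

**Proposition 2.** $c_3\ge 8$. In particular the constant $6$ for graphs does not suffice.

The last section contains versions for smaller hyperedges, for prescribed sets of constrained vertices, and for the dual hypergraph.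

## Good families and heads

A *family* is a multiset of $3$-subsets of $V$. A *triple* is an underlying $3$-set, which may occur in a family in several copies; "hyperedge" always means one copy. A family is *good* if every vertex has degree $0$ or odd degree in it, degrees counted with multiplicity. It is *$c$-colorable* if it is a disjoint union of at most $c$ good families. Theorem 1 says that all families are $c$-colorable for one constant $c$. Two trivial rules are used all the time: if $E=F_1\sqcup F_2$ and $F_i$ is $c_i$-colorable, then $E$ is $(c_1+c_2)$-colorable; and all structural hypotheses below pass to subfamilies.

Some easy cases. A single triple with multiplicity $\mu$ is good if $\mu$ is odd; if $\mu>0$ is even, split it as $1+(\mu-1)$, so it is $2$-colorable. Next, suppose each hyperedge contains a *private* vertex, one that lies in no other hyperedge. Delete from each hyperedge one private vertex and color the remaining pairs by (G). Private vertices have degree one, all others are taken care of by (G), so $6$ colors suffice. We now relax privacy as far as it will go.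

**Definition (headed).** A family is *$K$-headed* if each triple $t$ occurring in it can be assigned a head $h(t)\in t$ so that each vertex is the head of at most $K$ distinct triples. Copies of a triple share its head. If several heads are proposed for the same triple, we keep one of them.

For example, the triples $\{u,v,a_1\},\dots,\{u,v,a_n\}$ are $1$-headed, with heads $a_i$. The $n^2$ triples $\{x_i,y_i,a_j\}$, $1\le i,j\le n$, live on $3n$ vertices, so they are not $K$-headed for $K<n/3$.

We recall that a graph in which every nonempty subgraph has a vertex of degree at most $k$ is properly $(k+1)$-colorable: remove such a vertex, color the rest, put it back. If a graph can be oriented with out-degrees at most $q$, then every subgraph on $n$ vertices has at most $qn$ edges, hence a vertex of degree at most $2q$, and the graph is properly $(2q+1)$-colorable.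

**Lemma 3.** A $K$-headed family is $60K$-colorable.

*Proof.* **Step 1: make heads private up to multiplicity.** Split the family into $K$ classes in each of which every vertex heads at most one triple. In one class, draw arcs from each head to the other two vertices of its triple. Out-degrees are at most $2$, so the underlying graph is properly $5$-colorable. Split the class into $5$ subclasses by the color of the head. In a subclass, the head $v$ of $t$ lies in no other triple $t'$. Indeed $h(t')\ne v$, because $v$ heads only $t$; so if $v\in t'$ there is an arc $h(t')\to v$ between two equally colored vertices, which is impossible.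

**Step 2: treat multiplicities and apply (G).** In a subclass let $t$ have multiplicity $\mu$. If $\mu$ is odd, put all copies in one *first bundle*. If $\mu$ is even, put one copy in a first bundle and the other $\mu-1$ in a *second bundle*. All bundles have odd size. First and second bundles get separate palettes. For each first bundle of $t=\{v,a,b\}$, $v=h(t)$, draw an edge $ab$, and color the resulting loopless multigraph by (G), giving all hyperedges of a bundle the color of its edge. Do the same with second bundles. In a given color, a non-head vertex lies in zero or an odd number of bundles, each of odd size, so its degree is zero or odd. A head lies in one triple only, hence sees at most one bundle per palette, of odd size. The number of colors is $K\cdot5\cdot2\cdot6=60K$. $\blacksquare$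

## Linear algebra over $\mathbb F_2$, and two units tied at one vertex

Parities suggest linear algebra. Identify a hyperedge with its incidence vector in $\mathbb F_2^V$, choose a maximal linearly independent subfamily $F\subseteq E$, and let $R=E\setminus F$. Every vector in the span of $E$ is the degree vector mod $2$ of $R\cup F'$ for some $F'\subseteq F$, since the sum of $R$ already lies in the span and $F'$ supplies any correction in it.

The leftover $F\setminus F'$ is harmless. A subset $F_0\subseteq F$ consists of independent vectors supported on $\bigcup F_0$, so $|F_0|\le|\bigcup F_0|$. By Hall's theorem the members of $F$ (which are pairwise distinct triples) have distinct heads. So $F$ is $1$-headed, and $F\setminus F'$ is $60$-colorable by Lemma 3. If the all-ones vector lies in the span, we are done with $61$ colors.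

When is it in the span? Exactly when every set $W\subseteq V$ that meets all hyperedges evenly has even size. For a graph such a $W$ is a union of vertex sets of components, so the obstructions are the components of odd size, and deleting one vertex from each removes them. For triples the obstructions are of another kind.

Take $X=\{x,x'\}$, a vertex $y$, a set $A=\{a_1,\dots,a_n\}$, and all triples $\{x,y,a_i\}$, $\{x',y,a_i\}$. Every triple meets $W=\{x,x',y\}$ in two points, and $|W|=3$. Concretely, in every subfamily $\deg(y)=\deg(x)+\deg(x')$. If a good subfamily used both $x$ and $x'$, their degrees would be odd and $y$ would have even positive degree. So $x$ and $x'$ never appear in the same color: in each color one of them must be switched off completely. This particular family is easy. The triples $\{x,y,a_i\}$ with a fixed $x$ give $x$ and $y$ degree $n$ and each $a_i$ degree $1$, so they are $2$-colorable, and $4$ colors do in all. But imagine many vertices $y$, each tied to many such $x$. Every $y$ with an even number of $x$'s gives its own obstruction. Switching off one $x$ discards all its hyperedges, which changes the degrees of the $a$'s, and these $a$'s may themselves play the role of $x$ elsewhere. At this point the plain linear algebra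 stops: the all-ones vector is far out of reach, and one has to decide which vertices get degree zero.

Two devices get past this. In the example each hyperedge contains one of few distinguished pairs, $xy$ or $x'y$. Families with such pairs have enough structure to be treated by hand.

**Definition (arc-covered).** A family is *covered* by a digraph $\mathcal A$ on $V$ (no loops, no parallel arcs, opposite arcs allowed) if each hyperedge contains both ends of some arc of $\mathcal A$.

For instance, the arcs $x_i\to y_i$ cover the family $\{x_i,y_i,a_j\}$ above with out-degrees at most $1$, although that family is not boundedly headed. The family of all triples of an $n$-set is not covered with bounded out-degree: out-degrees at most $q$ give at most $qn$ arcs, each lies in $n-2$ triples, and $qn(n-2)\ge\binom n3$ forces $q\ge (n-1)/6$.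

Dense families like the last one have so many hyperedges that a small part can be set aside and later used to repair every parity. A vertex set inside which this works will be called *free*. The proof has three parts. Families covered with bounded out-degree are boundedly colorable (Proposition 10). A hypergraph without free sets is covered with bounded out-degree (Proposition 12). A maximal packing of free sets reduces everything to these two facts.

## Three lemmas: parities in trees, odd choices, majority colorings

**Lemma 4.** Let $Q$ be a connected multigraph with spanning tree $\mathcal T$, and let $\tau:V(Q)\to\mathbb F_2$ have $\sum\tau=0$. Then some $F'\subseteq E(\mathcal T)$ has $\deg_{F'}\equiv\tau$ at every vertex. Consequently, if $R$ is any set of edges of $Q$, some $F'\subseteq E(\mathcal T)$ has $\deg_R+\deg_{F'}\equiv\tau$ at every vertex.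

*Proof.* The number of vertices with $\tau=1$ is even. Pair them up and add up mod $2$ the tree paths joining the pairs. For the second part apply the first to $\tau+\deg_R$, whose sum is even because $\sum\deg_R$ is even. $\blacksquare$

**Lemma 5.** Let $N_1,\dots,N_s$ be finite sets with $|N_i|\ge2$. One can choose $b_i\in N_i$ such that every element is chosen zero or an odd number of times.

For three copies of $\{1,2\}$ choose $1,1,1$; for two copies choose $1,2$.

*Proof.* Shrink each $N_i$ to two elements. The $N_i$ are then the edges of a loopless multigraph. Choosing $b_i$ means orienting edge $i$ toward $b_i$, and we want all in-degrees to be $0$ or odd. Treat one component with vertex set $C$, $|C|\ge2$, and $m$ edges.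

If $m\equiv|C|\pmod 2$, start with any orientation. The in-degrees sum to $m$, so the number of vertices of even in-degree is $\equiv m+|C|\equiv0$. Pair these vertices, and for each pair reverse all edges of a path between the partners. A reversal changes the in-degree parity exactly at the two ends of the path. At the end all in-degrees are odd.

If $m\equiv|C|+1$, let $v$ be a leaf of a spanning tree, so $C-v$ is connected. Orient all edges at $v$ away from $v$, the others arbitrarily. The in-degrees of the $|C|-1$ other vertices sum to $m$, so the number of them with even in-degree is $\equiv m+|C|-1\equiv0$. Correct them in pairs along paths inside $C-v$. Then $v$ has in-degree $0$ and the others have odd in-degree. $\blacksquare$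

**Lemma 6** (majority coloring; cf. Kreutzer, Oum, Seymour, van der Zypen, Wood, *Majority colourings of digraphs*, 2017). Every loopless simple digraph has a vertex $4$-coloring in which, for each vertex $v$, at most half of the out-neighbors of $v$ have the color of $v$.

*Proof.* Order the vertices linearly. Going from last to first, choose $g_1(v)\in\{0,1\}$ agreeing with at most half of the out-neighbors later than $v$. Going from first to last, choose $g_2(v)\in\{0,1\}$ agreeing with at most half of the out-neighbors earlier than $v$. Color $v$ by $(g_1(v),g_2(v))$. A later out-neighbor of the same color agrees in $g_1$, an earlier one agrees in $g_2$, so in total at most half of the out-neighbors have the color of $v$. $\blacksquare$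

## Triples $\{x,f(x),a\}$ on three disjoint parts

We shall reduce arc-covered families to triples of the form $\{x,f(x),a\}$, where $f$ is a partial function from a set $X$ to a set $Y$ disjoint from $X$. We call $x$ the *unit* and $a$ the *receiver*. In the example of the previous sections, $x$ and $x'$ are units with $f(x)=f(x')=y$. There are three cases, according to where receivers lie. For a family of such triples we write
$$N(x)=\{a: \{x,f(x),a\}\text{ occurs with unit }x\text{ and receiver }a\}.$$

**Lemma 7 (type 0).** Let $X,Y,A$ be pairwise disjoint, $f$ a partial function from $X$ to $Y$, and let every hyperedge of the family have the form $\{x,f(x),a\}$ with $x\in X$, $a\in A$. Then the family is $187$-colorable.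

*Proof.* The plan is to make all units and all receivers odd in one big color with a spanning forest. First we remove the two obstructions: vertices $y$ with an even number of units, and components of odd size.

**Step 1: remove units with one receiver.** The hyperedges whose unit has $|N(x)|=1$ are $1$-headed with head $x$: $60$ colors. Let $X'$ be the set of remaining units; they have $|N(x)|\ge2$.

**Step 2: make every fiber odd.** For each $y$ with $|X'\cap f^{-1}(y)|$ even and positive, choose one $x_y$ in this fiber. Color the hyperedges whose unit is one of these $x_y$ by applying (G) to the bipartite multigraph of pairs $x_ya$. Since $f$ is injective on the chosen units, $y$ has in each color the same degree as $x_y$. So these hyperedges take $6$ colors. Let $X''$ be the set of remaining units. Each $X''\cap f^{-1}(y)$ is empty or of odd size.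

**Step 3: make every component even.** Let $G_0$ be the bipartite multigraph on $X''\cup A$ with an edge $xa$ for each remaining hyperedge. Let $Q$ be a component with edges and with an odd number of vertices. We claim that some $a_Q\in A\cap Q$ has $Q-a_Q$ connected. Since a unit in $Q$ has at least two neighbors, $|A\cap Q|\ge2$. Take a spanning tree of $Q$ rooted at some $r\in A\cap Q$, and let $a_Q$ be a vertex of $A\cap Q$ at maximal tree distance from $r$; then $a_Q\ne r$. Its children lie in $X''$, and a grandchild would lie in $A$ at larger distance, so the descendants of $a_Q$ are leaves in $X''$. Deleting $a_Q$ and these leaves from the tree leaves a tree containing $(A\cap Q)\setminus\{a_Q\}$. Each deleted leaf $x$ has another neighbor in $A\cap Q$, because $|N(x)|\ge2$, so it is attached to the rest. This proves the claim.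

The hyperedges with receiver $a_Q$, over all odd $Q$, are $1$-headed by their units: each unit lies in one component only. They take $60$ colors. Remove them.

**Step 4: one big color.** Now all components with edges (the even $Q$, and $Q-a_Q$ for odd $Q$) have an even number of vertices, and every $x\in X''$ still has an edge since $|N(x)|\ge2$. Let $F$ be a spanning forest and $R$ the set of other edges. By Lemma 4 with $\tau\equiv1$ on each component there is $F'\subseteq F$ such that all non-isolated vertices have odd degree in $R\cup F'$. Use one color for the hyperedges in $R\cup F'$. Units and receivers with edges have odd degree. A vertex $y$ has degree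
$$\sum_{x\in X''\cap f^{-1}(y)}\deg(x)\equiv|X''\cap f^{-1}(y)|\pmod 2,$$
which is odd if the fiber is nonempty; otherwise $y$ has degree $0$. Finally, root the trees of $F$ and let the head of a forest edge be its child endpoint. Each vertex is the child of at most one edge, so $F\setminus F'$ is $1$-headed: $60$ colors.

The total is $60+6+60+(1+60)=187$. $\blacksquare$

## Receivers among the units

If receivers lie in $X$, the degree of a vertex $x$ is its degree as a unit plus its degree as a receiver, and dropping a unit as in Step 2 above, or a receiver as in Step 3, interferes with both roles. We therefore split $X$ by a majority coloring. Then every unit has receivers outside its own part, and a few hyperedges to the outside are kept in reserve to correct parities.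

**Lemma 8 (type $\alpha$).** Let $X,Y$ be disjoint, $f$ a partial function from $X$ to $Y$, and let every triple of the family be assigned an ordered pair $(x,a)$ of distinct elements of $X$ such that the triple is $\{x,f(x),a\}$. Then the family is $2136$-colorable.

*Proof.* **Step 1: four parts with many outer receivers.** Hyperedges whose unit has $|N(x)|\le7$ are $7$-headed by their units: $420$ colors. Let $X_u$ be the set of remaining units, so $|N(x)|\ge8$ for $x\in X_u$. Apply Lemma 6 to the digraph on $X$ with arcs $x\to a$ ($x\in X_u$, $a\in N(x)$), and let $V_1,\dots,V_4$ be the color classes. Fix $\ell$ and consider the hyperedges with unit in $V_\ell$. Call such a hyperedge *outer* if its receiver is not in $V_\ell$, *inner* if it is. Outer hyperedges form a family as in Lemma 7 with parts $V_\ell\cap X_u$, $Y$, $X\setminus V_\ell$.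

Each $x\in V_\ell\cap X_u$ has at least $4$ outer receivers. Fix four of them, call two *A-receivers* and two *B-receivers*, and for each of the four fix one outer hyperedge with unit $x$ and that receiver. These fixed hyperedges are the A-reserves and B-reserves of $x$. For each $y\in f(V_\ell\cap X_u)$ fix a unit $x_y^\circ\in V_\ell\cap X_u$ with $f(x_y^\circ)=y$, and let $X^\circ$ be the set of these. The unit $x_y^\circ$ serves to change the parity at $y$. For this it must not itself be a unit of the class being treated, so we split the inner hyperedges.

**Step 2: class A, the inner hyperedges with unit not in $X^\circ$.** We put almost all of class A into one color. Let $X^m$ be the set of units of class A, let $n_y=|X^m\cap f^{-1}(y)|$, and let $s_y=1$ if $n_y$ is even and positive, $s_y=0$ otherwise. Since a vertex can be both unit and receiver, we separate the roles: let $G$ be the bipartite multigraph with left copies $x^+$ ($x\in X^m$), right copies $a^-$ ($a\in V_\ell$), and an edge $x^+a^-$ for each hyperedge of class A with unit $x$ and receiver $a$. Let $F$ be a spanning forest of $G$ and $R$ the set of other edges. Prescribe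
$$\tau(x^+)=1+u_x,\qquad \tau(a^-)=\begin{cases}0&\text{if }a\in X^m,\text{ or }a=x_y^\circ\text{ with }s_y=1,\\1&\text{otherwise,}\end{cases}$$
the second for non-isolated $a^-$. Here $u_x=0$, except that in each nontrivial component $Q$ whose sum of targets would then be odd we put $u_{x_Q}=1$ for one $x_Q^+\in Q$. Now all component sums are even, and Lemma 4 gives $F'\subseteq F$ with $\deg_{R\cup F'}\equiv\tau$ at all non-isolated vertices.

One color consists of $R\cup F'$, one A-reserve with unit $x$ for each $x$ with $u_x=1$, and one A-reserve with unit $x_y^\circ$ for each $y$ with $s_y=1$. The units of these reserves are distinct, since those of the first kind lie in $X^m$, which is disjoint from $X^\circ$. Each of these units has two A-receivers in $X\setminus V_\ell$ to choose from. By Lemma 5 we choose so that each vertex of $X\setminus V_\ell$ is hit zero or an odd number of times. The color is good, as we check at each kind of vertex: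

* A vertex $x\in X^m$ has degree $\equiv(1+u_x)+u_x$ as a unit and even degree as a receiver, so its degree is odd.
* A vertex $x_y^\circ$ with $s_y=1$ has degree $1$ as a unit (it is not in $X^m$) and even degree as a receiver, so its degree is odd.
* Any other $a\in V_\ell$ occurs only as a receiver: its degree is odd if $a^-$ is non-isolated, and $0$ otherwise.
* A vertex $y\in Y$ has degree $\equiv n_y+s_y$, since each $x\in X^m\cap f^{-1}(y)$ has odd degree as a unit. This is odd if $n_y>0$. If $n_y=0$ the degree is exactly $0$.
* Vertices of $X\setminus V_\ell$ occur only as receivers of reserves, and are correct by the choice from Lemma 5.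

**Step 3: class B, the inner hyperedges with unit in $X^\circ$.** Now let $X^m$ be the set of units of class B. Since $f$ is injective on $X^\circ$, no correction at $Y$ is needed. Define $G,F,R$ in the same way, with targets $\tau(x^+)=1+u_x$, and for non-isolated $a^-$: $\tau(a^-)=0$ if $a\in X^m$ and $\tau(a^-)=1$ otherwise. As before $u_x=1$ for one unit in each nontrivial component whose target sum would otherwise be odd, and $u_x=0$ for all others. Take $F'$ from Lemma 4. The color consists of $R\cup F'$ plus one B-reserve with unit $x$ for each $x$ with $u_x=1$, receivers chosen by Lemma 5. A vertex $x\in X^m$ has odd degree $(1+u_x)+u_x$ as unit plus even degree as receiver. Any other vertex of $V_\ell$ has odd degree if its copy is non-isolated, and $0$ otherwise. If $y=f(x)$ with $x\in X^m$, then $y$ has the unit-degree of $x$, which is odd; all other vertices of $Y$ have degree $0$. Vertices of $X\setminus V_\ell$ are correct by Lemma 5.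

**Step 4: leftovers and count.** In each class, root the trees of $F$ and let the head of a forest edge be the vertex whose copy is the child. A vertex has at most two copies, so $F\setminus F'$ is $2$-headed: $120$ colors. The two classes used disjoint sets of reserves. All unused outer hyperedges of part $\ell$ take $187$ colors by Lemma 7. The total is
$$420+4\bigl(187+2\cdot(1+120)\bigr)=2136.\qquad\blacksquare$$

## Receivers among the values

**Lemma 9 (type $\beta$).** Let $X,Y$ be disjoint, $f$ a partial function from $X$ to $Y$, and let every hyperedge have the form $\{x,f(x),a\}$ with $x\in X$ and $a\in Y\setminus\{f(x)\}$. Then the family is $1656$-colorable.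

Here vertices of $X$ occur only as units, while a vertex of $Y$ occurs both as a receiver and as a value of $f$. The construction is parallel to Lemma 8, with the majority coloring now on $Y$.

*Proof.* **Step 1: parts and reserves.** Hyperedges whose unit has $|N(x)|\le7$ take $420$ colors. Let $X_u$ be the set of remaining units and $Y_r=f(X_u)$. For each $y\in Y_r$ fix $x_y^\circ\in X_u$ with $f(x_y^\circ)=y$, and let $X^\circ$ be the set of these. Apply Lemma 6 to the digraph on $Y$ with arcs $y\to a$ ($y\in Y_r$, $a\in N(x_y^\circ)$), which is loopless because $a\ne f(x_y^\circ)=y$. Let $V_1,\dots,V_4$ be its color classes intersected with $Y_r$. Fix $\ell$ and consider the remaining hyperedges with $f(x)\in V_\ell$; over $\ell=1,\dots,4$ these are all the remaining ones. Call a hyperedge *outer* if $a\notin V_\ell$, *inner* if $a\in V_\ell$. Outer hyperedges are as in Lemma 7 with parts $f^{-1}(V_\ell)\cap X_u$, $V_\ell$, $Y\setminus V_\ell$.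

Since $|N(x_y^\circ)|\ge8$, each $x_y^\circ$ with $y\in V_\ell$ has at least $4$ outer receivers. Fix two A-receivers and two B-receivers among them, with one reserve hyperedge for each.

**Step 2: class A, inner hyperedges with unit not in $X^\circ$.** Let $X^m$ be the set of these units and $n_y=|X^m\cap f^{-1}(y)|$. Let $G$ be the bipartite multigraph on $X^m$ and copies $y^-$ ($y\in V_\ell$), with an edge $xa^-$ for each hyperedge of class A; $F$ and $R$ are as before. Prescribe $\tau(x)=1$ for $x\in X^m$ and
$$\tau(y^-)=1+n_y+s_y\qquad\text{for non-isolated }y^-.$$
The numbers $s_y\in\{0,1\}$ are chosen as follows. For isolated $y^-$: $s_y=0$ if $n_y=0$, and $s_y\equiv1+n_y$ if $n_y>0$. In a nontrivial component put $s_y=0$ for all its $y^-$, except $s_y=1$ for one of them if this is needed to make the target sum even. Take $F'$ from Lemma 4. The color is $R\cup F'$ plus one A-reserve with unit $x_y^\circ$ for each $y\in V_\ell$ with $s_y=1$, with receivers in $Y\setminus V_\ell$ chosen by Lemma 5.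

The color is good. Units in $X^m$ have odd degree, and each $x_y^\circ$ with $s_y=1$ has degree $1$. If $y\in V_\ell$ and $y^-$ is non-isolated, then $y$ has degree $1+n_y+s_y$ (as receiver) plus $n_y+s_y$ (as value), which is $\equiv1$. If $y^-$ is isolated, $y$ has degree $\equiv n_y+s_y$, which is odd if $n_y>0$, and it has degree exactly $0$ if $n_y=0$. Vertices of $Y\setminus V_\ell$ occur only as receivers of the reserves, and are correct by Lemma 5.

**Step 3: class B, inner hyperedges with unit in $X^\circ$.** Let $X^m$ be the set of these units, and define $G,F,R$ as in Step 2. Prescribe $\tau(x)=1+u_x$ and, for non-isolated $y^-$, $\tau(y^-)=0$ if $x_y^\circ\in X^m$ and $\tau(y^-)=1$ otherwise. Put $u_x=1$ for one unit in each nontrivial component whose target sum would otherwise be odd, $u_x=0$ for the others. Take $F'$ from Lemma 4, and let the color be $R\cup F'$ plus one B-reserve for each $x$ with $u_x=1$, receivers by Lemma 5. Units in $X^m$ have odd total degree $(1+u_x)+u_x$. If $x_y^\circ\in X^m$, then $y\in V_\ell$ has the odd degree of $x_y^\circ$ as value plus an even degree as receiver. If $x_y^\circ\notin X^m$, then $y$ occurs only as a receiver, with odd degree, or degree $0$ if $y^-$ is isolated. Vertices of $Y\setminus V_\ell$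 are correct by Lemma 5.

**Step 4: leftovers and count.** Each vertex now has only one copy in $G$, so $F\setminus F'$ is $1$-headed: $60$ colors. Unused outer hyperedges take $187$ colors. The total is
$$420+4\bigl(187+2\cdot(1+60)\bigr)=1656.\qquad\blacksquare$$

**Proposition 10.** Let $\mathcal A$ be a digraph on $V$ with all out-degrees $\le q$, and let $E$ be a family each of whose hyperedges contains both ends of some arc of $\mathcal A$. Then $E$ is $c_{\rm arc}(q)$-colorable, where
$$c_{\rm arc}(q)=2q^2(2q+1)\cdot3979 .$$

*Proof.* **Step 1: split so that arcs become a function.** Assign to each triple of $E$ an arc $v\to c$ in it, the same for all copies, and let $a$ be its third vertex. The underlying graph of $\mathcal A$ has a proper coloring $\varphi$ with $2q+1$ colors. Number the out-arcs at each vertex by $1,\dots,q$ (using an initial segment of these numbers). Split $E$ by the value of $(\varphi(v),\varphi(c),\text{number of }v\to c)$. Since $\varphi(v)\ne\varphi(c)$, there are at most $(2q+1)\cdot2q\cdot q=2q^2(2q+1)$ classes.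

**Step 2: apply the three lemmas.** In one class let $X=\varphi^{-1}(\varphi(v))$ and $Y=\varphi^{-1}(\varphi(c))$; they are disjoint. The vertex $c$ is the out-neighbor of $v$ with a fixed number, so $c=f(v)$ for a partial function $f$ from $X$ to $Y$. Every triple is $\{x,f(x),a\}$ with an assigned pair $(x,a)$. Split by $a\notin X\cup Y$, $a\in X$, $a\in Y$. The parts are $187$-, $2136$- and $1656$-colorable by Lemmas 7, 8 and 9, and $187+2136+1656=3979$. $\blacksquare$

## Free sets: parity repair by trees with private vertices

We turn to the opposite regime, where hyperedges are so plentiful that some of them can be reserved for later repairs. From now on let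
$$J=117=13\cdot9 .$$
The product form is what the final coloring needs: $13$ groups of $9$ colors. For $U\subseteq V$ let $E[U]$ be the family of hyperedges contained in $U$.

**Definition (free).** A nonempty $U\subseteq V$ is *free* if there are disjoint subfamilies $B_1,\dots,B_J\subseteq E[U]$ whose union is $(J+1)$-headed with heads in $U$, and sets $\mathrm{Forb}(v)\subseteq[J]$ with $|\mathrm{Forb}(v)|\le4$ for $v\in U$, such that the following holds. For every $j$ and every $\pi:U\to\mathbb Z_{\ge0}$ with $\pi(v)=0$ whenever $j\in\mathrm{Forb}(v)$, there is $B'\subseteq B_j$ with $\pi(v)+\deg_{B'}(v)$ zero or odd for all $v\in U$.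

One should read $\pi(v)$ as the number of hyperedges of color $j$ already present at $v$, and $B_j$ as a stock of reserved hyperedges that may be given color $j$. The condition says that any previous coloring can be repaired inside $U$, as long as each vertex was spared its few forbidden colors.

A single triple $U=\{a,b,c\}$, in however many copies, is never free. At most $12$ colors are forbidden at one of its vertices, so some $j$ is not. For this $j$ take $\pi(a)=2$, $\pi(b)=\pi(c)=1$. If $B'$ has $k$ members, the resulting counts $2+k$ and $1+k$ are positive and cannot both be odd. The next lemma gives free sets.

The mechanism is this. Suppose $a,b,c$ form a path $a-b-c$, and the edges $ab$, $bc$ have private vertices $z,z'$ with hyperedges $\{z,a,b\}$, $\{z',b,c\}$, where $z,z'$ have count $0$ so far. Adding such a hyperedge changes the counts at the ends of its edge and gives its private vertex count $1$. If the counts at $a,b,c$ are $2,1,0$, use both hyperedges and get $3,3,1$. If the counts are $2,2,0$, use only $\{z,a,b\}$ and get $3,3,0$. In the second case the number of even counts was odd, which no tree can repair completely, but the leaf $c$ had count $0$ and was simply left out. So a tree should carry one leaf whose count is guaranteed to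 be $0$ beforehand.

**Lemma 11.** Let $S,T\subseteq V$ be disjoint, $T\ne\emptyset$, such that

(a) for all $t\in T$ and $j\in[J]$ there are $J$ distinct vertices $t'_{t,j,i}\in T\setminus\{t\}$ and vertices $p(t,j,i)\in S$ $(i\in[J])$ with $\{p(t,j,i),t,t'_{t,j,i}\}\in E$, all $p(t,j,i)$ being distinct over all $t,j,i$;

(b) each $s\in S$ has $m=2J+2$ pairwise disjoint pairs $\{a,b\}\subseteq T$ with $\{s,a,b\}\in E$.

Then $U=S\cup T$ is free.

For example, let $|T|=2m$, $|S|=J^2|T|$, and let $E$ consist of all triples with one vertex in $S$ and two in $T$. For (b) use a perfect matching of $T$. For (a) assign to each $t$ its own $J^2$ vertices of $S$, split into $J$ blocks of $J$, and for each block use any $J$ distinct vertices $t'\ne t$.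

*Proof.* **Step 1: spanning trees with distinguished leaves.** For each $j$ let $\Gamma_j$ be the simple graph on $T$ with edges $tt'_{t,j,i}$. An edge may arise twice, from either end; keep one vertex $p(t,j,i)$ representing it and call it the private vertex of the edge. All private vertices, over all edges of all $\Gamma_j$, are distinct. Each vertex has degree at least $J$ in $\Gamma_j$. So each component $c$ of $\Gamma_j$ has a spanning tree $\mathcal T_c$ containing all edges at some vertex of degree at least $J$. A tree with such a vertex has at least $J$ leaves.

Consider the components of all the graphs $\Gamma_1,\dots,\Gamma_J$ together. Each offers at least $J$ leaves of its tree, and each $t\in T$ lies in exactly $J$ components, one for each $j$. A set of $k$ components is thus joined to leaves by at least $kJ$ incidences, each vertex accounting for at most $J$ of them, so at least $k$ vertices are offered. By Hall's theorem we can choose leaves $y_c$ of $\mathcal T_c$, all distinct. Let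
$$Y_j=\{y_c:c\text{ a component of }\Gamma_j\},\qquad Z_j=\{\text{private vertices of edges of }\mathcal T_c:\ c\text{ a component of }\Gamma_j\}.$$
The sets $Y_j\subseteq T$ are pairwise disjoint, and so are the sets $Z_j\subseteq S$. For $z\in Z_j$ with tree edge $ab$ put $h_z=\{z,a,b\}\in E$.

**Step 2: one correcting hyperedge at each vertex of $S$.** Let $s\in S$. Each of its $m$ pairs meets at most two of the disjoint sets $Y_j$, so the numbers of pairs meeting $Y_j$ sum over $j$ to at most $2m$. Hence the set $\mathrm{Bad}(s)$ of those $j$ for which more than $m/2$ of the pairs meet $Y_j$ has size at most $3$. For $j\notin\mathrm{Bad}(s)$ at least $m/2=J+1$ pairs avoid $Y_j$. So we can choose greedily triples $e_s^j=\{s,a,b\}$, $j\notin\mathrm{Bad}(s)$, with $\{a,b\}\subseteq T\setminus Y_j$ from the list of pairs, distinct for distinct $j$ and distinct from $h_s$ if $h_s$ is defined: at each choice at most $J-1$ earlier triples and $h_s$ are excluded, and there are $J+1$ candidates.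

**Step 3: the reserved families.** Put
$$B_j=\{h_z:z\in Z_j\}\cup\{e_s^j:s\in S,\ j\notin\mathrm{Bad}(s)\},$$
one copy of each. Each of these triples has exactly one vertex in $S$, and triples with the same vertex in $S$ are distinct by construction; so the $B_j$ are disjoint. Take the vertex in $S$ as head. Each $s$ heads at most $J$ triples $e_s^j$ and at most one $h_s$, so the union is $(J+1)$-headed. Put
$$\mathrm{Forb}(s)=\mathrm{Bad}(s)\cup\{j:s\in Z_j\}\ (s\in S),\qquad \mathrm{Forb}(t)=\{j:t\in Y_j\}\ (t\in T).$$
Their sizes are at most $3+1=4$ and at most $1$.

**Step 4: repair on $S$.** Let $j$ and $\pi$ be given as in the definition. For each $s\in S$ with $\pi(s)>0$ even, put $e_s^j$ into $B'$. It exists, because $\pi(s)>0$ implies $j\notin\mathrm{Forb}(s)$. Now every $s\in S$ has count odd or $0$. Every $z\in Z_j$ has count $0$, since $\pi(z)=0$. Every $y\in Y_j$ has count $0$, since $\pi(y)=0$ and all $e_s^j$ avoid $Y_j$.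

**Step 5: repair on $T$.** Let $\pi_1$ be the current count on $T$. Components $c$ of $\Gamma_j$ on which $\pi_1$ is identically $0$ are left alone. In any other component $c$ let $D=\{t\in c:\pi_1(t)\text{ even}\}$; it contains $y_c$. If $|D|$ is even, choose by Lemma 4 edges of $\mathcal T_c$ with odd degree exactly on $D$. If $|D|$ is odd, choose edges of the tree $\mathcal T_c-y_c$ with odd degree exactly on $D\setminus\{y_c\}$. Put the corresponding $h_z$ into $B'$. Each $h_z$ affects in $T$ only the two ends of its tree edge. So all vertices of $c$ now have odd count, except that $y_c$ keeps count $0$ in the second case. Each used $z$ had count $0$ and is private to one edge, so it now has count $1$. All counts on $U$ are zero or odd. $\blacksquare$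

## Farkas duality and sampling: no free set means few arcs

We fix constants
$$d=J^2,\qquad m=2J+2,\qquad \eta=\tfrac1{100},\qquad \delta=\frac{\eta}{4d},\qquad C=\frac{2m}{\eta\delta^2}.$$
Then $\delta\le\frac1{100}$; also $C=47200/\delta^2\ge240/\delta^2$; and $C\ge d/(\eta\delta)$, because this says $2m\ge d\delta=\eta/4$. Moreover $1/\delta$ and $C$ are integers.

**Proposition 12.** Let $N\subseteq V$ contain no free set. Then there is a digraph on $N$ with out-degrees $\le6C$ such that every hyperedge of $E[N]$ contains both ends of an arc.

We recall two textbook facts. *Farkas' lemma*: for a real matrix $M$ and vector $b$, either there is $y\ge0$ with $My\le b$, or there is $\lambda\ge0$ with $\lambda^{T}M\ge0$ and $\lambda^{T}b<0$. *Integrality of flows*: in a network with integral capacities some maximum flow is integral.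

*Proof.* **Step 1: fractional arcs, and what it means if they do not exist.** Let $\mathcal T$ be the set of triples occurring in $E[N]$. Consider the following system in variables $y_{vc}\ge0$, one for each ordered pair of distinct $v,c\in N$:
$$\sum_cy_{vc}\le C\ \ (v\in N),\qquad \sum_{(v,c):\,v\ne c,\ v,c\in e}y_{vc}\ge1\ \ (e\in\mathcal T).\tag{1}$$
If it is solvable, take as arcs the pairs with $y_{vc}\ge\frac16$. Each $e$ contains six ordered pairs, so it contains an arc, and out-degrees are at most $6C$. We are done in this case.

Suppose (1) is unsolvable. Write the second constraints as $-\sum y_{vc}\le-1$ and apply Farkas' lemma with multipliers $z_v\ge0$ for the first and $w_e\ge0$ for the second constraints. The column of $y_{vc}$ gives the first condition and the right-hand side gives the second: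
$$\mathrm{codeg}(v,c):=\sum_{e\supseteq\{v,c\}}w_e\le z_v\ \text{ for all }(v,c),\qquad \sum_ew_e>C\sum_vz_v .\tag{2}$$
So there is a weighting of the triples with much total weight but small codegrees. We shall find $S,T$ in $N$ as in Lemma 11. Then $S\cup T$ is a free set in $N$, a contradiction.

**Step 2: make all degrees large.** Repeatedly delete a vertex $v$, with all triples containing it, whose current weighted degree is $<Cz_v$ or is $0$. Each deletion loses at most $Cz_v$, so the total loss is at most $C\sum z_v<\sum w_e$, and positive weight $W$ remains. Restrict $N$, $\mathcal T$, $w$ accordingly, discard triples of weight $0$, and from now on compute codegrees in the remaining system, where they can only have dropped. With $D_v=\sum_{e\ni v}w_e$ we have for all remaining $v,c$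
$$D_v>0,\qquad D_v\ge Cz_v,\qquad \mathrm{codeg}(v,c)\le z_v,\qquad z_v>0,\qquad \sum_vD_v=3W.\tag{3}$$
Here $z_v>0$ because $v$ lies in some triple of positive weight, which gives a positive codegree at $v$. Also $w_e\le z_v$ for $v\in e$. For each $e$ let $p(e)\in e$ be a vertex with minimal $D$ among the three.

**Step 3: sample $T_0$.** We want the $T$-vertices to be sparse, so that the private vertices in $S$ are numerous by comparison; the vertex $p(e)$ will be the one in $S$. Let $T_0$ contain each vertex independently with probability $\delta$, and let
$$\mathcal T_1=\{e:p(e)\notin T_0,\ e\setminus\{p(e)\}\subseteq T_0\},\qquad \mathbb E\,w(\mathcal T_1)=(1-\delta)\delta^2W.$$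

**Step 4: vertices $p$ with too much sampled weight are negligible.** Later we need an upper bound on the weight surviving at $p$. For a vertex $p$ let
$$X_p=\sum_{e:\,p(e)=p}w_e\mathbf 1[e\setminus\{p\}\subseteq T_0],\qquad \mu=\mathbb EX_p\le\delta^2D_p .$$
We bound the variance. Let $p(e)=p(e')=p$. The covariance of the terms of $e$ and $e'$ is at most $w_ew_{e'}$ times the probability that both events occur. If $e\cap e'=\{p\}$ the events are independent and the covariance is $0$. If $|e\cap e'|=2$ it is at most $\delta^3w_ew_{e'}$. If $e=e'$ it is at most $\delta^2w_e^2\le\delta^2w_ez_p$. For fixed $e=\{p,a,b\}$ the triples $e'$ with $|e\cap e'|=2$ in question contain $\{p,a\}$ or $\{p,b\}$, so their total weight is at most $2z_p$. Hence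
$$\mathrm{Var}X_p\le(\delta^2+2\delta^3)z_pD_p\le2\delta^2z_pD_p\le\frac{2\delta^2D_p^2}{C}.$$
If $X_p>2\delta^2D_p$, then $\mu\le\delta^2D_p<X_p/2$, so $X_p\le2(X_p-\mu)$ and $X_p-\mu\ge\delta^2D_p$. Multiplying, $X_p\le2(X_p-\mu)^2/(\delta^2D_p)$ in this event. Therefore
$$\mathbb E\big[X_p\mathbf 1[X_p>2\delta^2D_p]\big]\le\frac{2\,\mathrm{Var}X_p}{\delta^2D_p}\le\frac{4D_p}C .$$
Let $\mathcal T_2$ arise from $\mathcal T_1$ by deleting all $e$ with $X_{p(e)}>2\delta^2D_{p(e)}$. The expected loss of weight is at most $\sum_p4D_p/C=12W/C\le\delta^2W/20$.

**Step 5: fix a good outcome.** We have $\mathbb E\sum_{t\in T_0}D_t=3\delta W$ and $\mathbb E\sum_{p\notin T_0}D_p\le3W$. Hence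
$$\mathbb E\Big[w(\mathcal T_2)-\eta\delta\sum_{t\in T_0}D_t-\eta\delta^2\sum_{p\notin T_0}D_p\Big]\ge\delta^2W\,(0.99-0.05-6\eta)>0 .$$
Fix an outcome for which the bracket is positive.

**Step 6: second pruning.** Starting from $\mathcal T_2$, repeatedly delete, with its triples, a vertex $t\in T_0$ of current degree $<\eta\delta D_t$, or a vertex $p\notin T_0$ of current degree $<\eta\delta^2D_p$. The total loss is at most the sum of these thresholds over all vertices, which is less than $w(\mathcal T_2)$. So a nonempty system $\mathcal T_3$ remains. Let $T\subseteq T_0$ and $S\subseteq N\setminus T_0$ be the sets of remaining vertices, and let $d_3$ denote weighted degrees in $\mathcal T_3$. Each $e\in\mathcal T_3$ lies in $\mathcal T_1$, so $p(e)\in S$ and its other two vertices are in $T$; in particular $T\ne\emptyset$. Moreover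
$$d_3(t)\ge\eta\delta D_t\ (t\in T),\qquad \eta\delta^2D_p\le d_3(p)\le2\delta^2D_p\ (p\in S),\qquad D_{p(e)}\le D_t\ (t\in e\in\mathcal T_3).\tag{4}$$
For the upper bound on $d_3(p)$: every $e\in\mathcal T_3$ containing $p\in S$ has $p(e)=p$, so $d_3(p)\le X_p$, and if $X_p>2\delta^2D_p$ then all these triples were deleted in Step 4.

**Step 7: condition (b) of Lemma 11.** Let $p\in S$. Its link in $\mathcal T_3$ is the graph on $T$ with edges $\{a,b\}$ for $\{p,a,b\}\in\mathcal T_3$. Take a maximal matching in the link, with $\nu$ edges. Every link edge meets one of its $2\nu$ vertices, so $d_3(p)\le2\nu z_p$ by the codegree bound. On the other hand $d_3(p)\ge\eta\delta^2D_p\ge\eta\delta^2Cz_p$, and $z_p>0$. So $\nu\ge\eta\delta^2C/2=m$, which is (b).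

**Step 8: condition (a) of Lemma 11.** We need for each $t\in T$ a set of $d=J^2$ distinct partners $t'$, with globally distinct vertices $p$. This is a flow problem. Consider the network with arcs

* source $\to t$, of capacity $d$, for $t\in T$;
* $t\to(t,t')$, of capacity $1$, for ordered pairs of distinct vertices of $T$;
* $(t,t')\to p$, of capacity $1$, whenever $\{p,t,t'\}\in\mathcal T_3$;
* $p\to$ sink, of capacity $1$, for $p\in S$.

Send the amount $d\,w_e/d_3(t)$ along $(t,t')\to p$ for $e=\{p,t,t'\}$; each $e\in\mathcal T_3$ is used for both orders of its two $T$-vertices. Through each $t$ passes exactly $\sum_{e\ni t}d\,w_e/d_3(t)=d$. Through $(t,t')$ passes at most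
$$\frac{d\,\mathrm{codeg}(t,t')}{d_3(t)}\le\frac{d\,z_t}{\eta\delta D_t}\le\frac{d}{\eta\delta C}\le1,$$
so in particular the arcs leaving $(t,t')$ carry at most $1$. Into $p$ flows at most
$$d_3(p)\cdot2d\cdot\max_t\frac1{d_3(t)}\le2\delta^2D_p\cdot\frac{2d}{\eta\delta D_p}=\frac{4d\delta}{\eta}=1,$$
where the maximum is over $t\in T$ lying with $p$ in a triple of $\mathcal T_3$, and for these $d_3(t)\ge\eta\delta D_t\ge\eta\delta D_p$ by (4). So there is a feasible flow of value $d|T|$. This is the total capacity at the source, hence maximum, and there is an integral flow of the same value. In the integral flow $d$ units pass through each $t$, along arcs of capacity $1$ to $d$ distinct $(t,t')$. Each unit continues to some $p$ with $\{p,t,t'\}\in\mathcal T_3$, and all these $p$ are distinct because $p\to$ sink has capacity $1$. Divide the $J^2$ choices at each $t$ into $J$ blocks of size $J$; this is (a).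

By Lemma 11, $S\cup T\subseteq N$ is free, a contradiction. $\blacksquare$

## Packing free sets: proof of Theorem 1

**Step 1: split the vertex set.** Let $U_1,\dots,U_r$ be a maximal family of pairwise disjoint free sets ($r=0$ is allowed), $U=\bigcup U_i$, $N=V\setminus U$. Freeness of a set depends only on the hyperedges inside it, so by maximality $N$ contains no free set. By Propositions 12 and 10, $E[N]$ is $c_{\rm arc}(6C)$-colorable. It gets its own palette.

For each $i$ let $B_1^i,\dots,B_J^i$ and $\mathrm{Forb}(v)$, $v\in U_i$, be as in the definition of a free set. Call the hyperedges in $B=\bigcup_{i,j}B_j^i$ *reserved*. Let $E_2$ be the family of non-reserved hyperedges meeting $U$. Every hyperedge of $E$ lies in exactly one of $E[N]$, $B$, $E_2$.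

**Step 2: color $E_2$ so that $N$ is satisfied and forbidden colors are respected.** We use the colors $[J]$, divided into $13$ groups of $9$. For $e\in E_2$ the set $\bigcup_{v\in e\cap U}\mathrm{Forb}(v)$ has at most $3\cdot4=12$ elements, so some group contains none of them; assign $e$ to such a group. Inside each group, color as follows.

* Hyperedges with $|e\cap N|=2$: color the multigraph of pairs $e\cap N$ by (G) with $6$ colors.
* Hyperedges with $|e\cap N|=1$: use two further colors. At each $n\in N$, if the number of such hyperedges is odd, give all of them the first color. If it is even and positive, give one of them the first color and the others the second.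
* Hyperedges with $|e\cap N|=0$: use the ninth color.

The case $|e\cap N|=3$ does not occur in $E_2$. Now in every color of $[J]$ each vertex of $N$ has degree $0$ or odd.

**Step 3: repair inside the free sets.** Fix $i$ and $j\in[J]$, and for $v\in U_i$ let $\pi(v)$ be the number of hyperedges of $E_2$ of color $j$ at $v$. If $j\in\mathrm{Forb}(v)$, then no hyperedge at $v$ was assigned to the group of $j$, so $\pi(v)=0$. Since $U_i$ is free, there is $B'\subseteq B_j^i$ such that after giving $B'$ color $j$ all vertices of $U_i$ have degree $0$ or odd in color $j$. Since $B'\subseteq E[U_i]$, the degrees at vertices outside $U_i$ do not change. Do this for all $i$ and $j$; the families $B_j^i$ are disjoint, so there is no conflict.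

**Step 4: the unused reserves.** The unused reserved hyperedges form a $(J+1)$-headed family: within each $U_i$ by the definition, with heads in $U_i$, and the $U_i$ are disjoint. By Lemma 3 they take $60(J+1)$ further colors. Hence
$$c=117+60\cdot118+c_{\rm arc}(6C),\qquad C=\frac{2\cdot236}{\eta\delta^2}=47200\cdot(5475600)^2,$$
colors suffice. This proves Theorem 1. $\blacksquare$

## Smaller hyperedges, constrained vertices, and the dual form

**Theorem 13.** Let $H$ be a finite hypergraph with hyperedges of size $1$, $2$ or $3$ (repetitions allowed) and $V_0\subseteq V$. The hyperedges can be colored with $c_3$ colors so that each $v\in V_0$ sees each color zero or an odd number of times.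

*Proof.* Replace each hyperedge copy $e$ by $e\cap V_0$ together with $3-|e\cap V_0|$ new vertices private to that copy. The result is a $3$-uniform hypergraph. A vertex $v\in V_0$ lies in the replacement of $e$ exactly when $v\in e$. So a strong odd edge coloring of the new hypergraph with $c_3$ colors gives the required coloring. $\blacksquare$

**Theorem 14 (dual form).** In every finite hypergraph in which each vertex lies in at most three hyperedges, the vertices can be colored with $c_3$ colors so that every hyperedge (or every hyperedge of a prescribed subfamily) contains each color zero or an odd number of times.

*Proof.* Color vertices that lie in no prescribed hyperedge arbitrarily; they do not matter. Form the dual: its vertices are the hyperedges of the given hypergraph (copies counted separately), and each remaining vertex $x$ gives the dual hyperedge consisting of the at most three hyperedges that contain $x$. Let $V_0$ be the set of prescribed hyperedges and apply Theorem 13. A dual vertex $v\in V_0$ sees a color as often as the hyperedge $v$ contains it. $\blacksquare$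

The upper bound on $c_3$ obtained here is far from optimal. The value of $c_3$ is not settled by this argument, and neither is the analogous question for $r$-uniform hypergraphs with $r\ge4$.
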